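# Spaghetti tree-decompositions against path-decompositions: chromatic number and the rank of the tree

## 1. Tree-decompositions, spaghetti decompositions and the rank of a rooted tree

All graphs, and in particular all trees, are finite and simple. $\chi(G)$ is the chromatic number of $G$, and $\omega(G)$ is the largest size of a clique.

**Definition 1 (tree-decomposition, path-decomposition).** A *tree-decomposition* of a graph $G$ is a pair $(T,\{B_t\}_{t\in V(T)})$, where $T$ is a tree and each *bag* $B_t$ is a subset of $V(G)$, such that (i) every edge $uv$ of $G$ has both ends in some common bag, and (ii) for each $v\in V(G)$ the set $\{t\in V(T): v\in B_t\}$ induces a nonempty subtree $T_v$ of $T$. It is a *path-decomposition* if the tree is a path; we then write $(P,\{B_p\}_{p\in V(P)})$.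

*Example.* Let $C_4$ be the cycle $1,2,3,4$. The bags $\{1,2,3\},\{1,3,4\}$, in this order along a path with two nodes, form a path-decomposition: edges $12,23$ are in the first bag, $34,41$ in the second, and $1,3$ occupy both nodes. Likewise $\{1,2,4\},\{2,3,4\}$ is a path-decomposition of $C_4$.

We use rooted trees throughout. In a rooted tree, $x$ is an *ancestor* of $y$ (and $y$ a *descendant* of $x$) if $x$ lies on the path from the root to $y$; every node is an ancestor and a descendant of itself. Two nodes are *comparable* if one is an ancestor of the other. Two ancestors of one node are always comparable. A path of a rooted tree is *vertical* if it is a directed path when all edges are oriented away from the root.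

**Definition 2 (spaghetti tree-decomposition).** A tree-decomposition $(T,\{B_t\})$ of $G$ is a *spaghetti tree-decomposition* if $T$ is rooted at some node and, with all edges oriented away from the root, $T_v$ is a directed (that is, vertical) path for every $v\in V(G)$.

*Examples.* Every path-decomposition becomes a spaghetti tree-decomposition when the path is rooted at an end. The choice of root matters. Take the path $x,s,y$ with bags $B_x=\{v,c\}$, $B_s=\{v\}$, $B_y=\{v,d\}$, a decomposition of the star with center $v$ and leaves $c,d$. Rooted at $x$ it is spaghetti. Rooted at $s$ it is not, since $T_v=\{x,s,y\}$ goes up and then down. A branching example: root $s$ with two children $x,y$, and $B_s=\{a,b\}$, $B_x=\{a,c\}$, $B_y=\{b,d\}$. This decomposes the path $c,a,b,d$, and $T_a=\{s,x\}$, $T_b=\{s,y\}$, $T_c=\{x\}$, $T_d=\{y\}$ are vertical.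

So in a spaghetti decomposition the tree may branch, but no single $T_v$ may.

**Definition 3 (rank).** In a rooted tree, the *rank* (Horton–Strahler number) of a leaf $t$ is $\mathrm{rk}(t)=1$. For a non-leaf $t$ whose children have maximum rank $q$, put $\mathrm{rk}(t)=q$ if exactly one child has rank $q$, and $\mathrm{rk}(t)=q+1$ otherwise. The rank of the tree is $\mathrm{rk}(T)=\mathrm{rk}(\text{root})$.

*Examples.* A path rooted at an end has rank $1$: going up from the leaf, each node has a single child, of rank $1$. A path rooted at an interior node has rank $2$, because the root has two children of rank $1$. The complete binary tree $\mathcal B_h$ of height $h$ has rank $h+1$: each level up, two equal ranks meet. A caterpillar, with spine $s_1,\dots,s_n$ ($n\ge 2$), one leaf attached to each spine node, and root $s_1$, has rank only $2$. Indeed $s_n$ has rank $1$, $s_{n-1}$ has two children of rank $1$ and so rank $2$, and every earlier $s_i$ has one child of rank $2$ and one of rank $1$. So rank is not about size or height; it measures balanced branching.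

Two consequences of the definition will be used. Since $\mathrm{rk}(t)\in\{q,q+1\}$, ranks do not increase when going down the tree. And a node of rank $i$ has at most one child of rank $i$: if $\mathrm{rk}(t)=q$, exactly one child has rank $q$; if $\mathrm{rk}(t)=q+1$, no child does.

Finally, four facts.

**Fact 1 (tops).** Let $T_u,T_v$ be subtrees of a rooted tree with $T_u\cap T_v\ne\emptyset$, and let $\mathrm{top}(u)$, $\mathrm{top}(v)$ be their nodes closest to the root. If $\mathrm{top}(v)$ is at least as deep as $\mathrm{top}(u)$, then $\mathrm{top}(v)\in T_u$.

*Proof.* Take $w\in T_u\cap T_v$. Both tops are ancestors of $w$, hence comparable, so $\mathrm{top}(v)$ lies on the path from $\mathrm{top}(u)$ down to $w$. This path lies in $T_u$ because $T_u$ is connected. $\square$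

**Fact 2 (small bags).** If $G$ has a tree-decomposition with all bags of size at most $k$, then $\chi(G)\le k$.

*Proof.* Root the tree and color the vertices greedily, in an order in which the depth of $\mathrm{top}(v)$ never decreases. If $u$ is a neighbor of $v$ colored before $v$, then $T_u\cap T_v\neq\emptyset$, and Fact 1 gives $u\in B_{\mathrm{top}(v)}$. That bag contains $v$ and at most $k-1$ other vertices, so one of $k$ colors is free for $v$. $\square$

**Fact 3 (Helly property).** Pairwise intersecting subtrees of a tree have a common node. Consequently every clique of $G$ is contained in a single bag of any tree-decomposition of $G$.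

**Fact 4 (theorem of Asplund and Grünbaum).** There is a function $f:\mathbb N\to\mathbb N$ such that every graph that has two path-decompositions in which each bag of the first intersects each bag of the second in at most $k$ vertices has chromatic number at most $f(k)$.

We fix such a function and call it $f_{AG}$. We use Fact 4 as a black box, and only in Section 4.

## 2. Does orthogonality to a path-decomposition bound the chromatic number?

Suppose a graph has two decompositions, and suppose every bag of one meets every bag of the other in few vertices. Each decomposition alone may have huge bags. Is the chromatic number nevertheless bounded? For two path-decompositions, Fact 4 says yes. For a tree-decomposition and a path-decomposition the answer is no: there are graphs of arbitrarily large chromatic number that admit a tree-decomposition and a path-decomposition such that each bag of the first intersects each bag of the second in at most two vertices. Spaghetti decompositions lie in between. The question comes from Stefan Felsner, Gwenaël Joret, Piotr Micek, William T. Trotter and Veit Wiechert, "Burling graphs, chromatic number, and orthogonal tree-decompositions", arXiv:1703.07871 (2017).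

**Conjecture.** There exists a function $f:\mathbb N\to\mathbb N$ such that $\chi(G)\le f(k)$ for every $k\ge1$ and every graph $G$ admitting a spaghetti tree-decomposition $(T,\{B_t\})$ and a path-decomposition $(P,\{B_p\})$ such that $|B_t\cap B_p|\le k$ for every $t\in V(T)$ and $p\in V(P)$.

The conjecture is false, already for $k=2$.

**Theorem 1.** For every $m\ge0$ there is a triangle-free graph $G_m$ with $\chi(G_m)=m$, and with $2^{2^m-1}-1$ vertices, that admits a spaghetti tree-decomposition $(T,\{B_t\})$ and a path-decomposition $(P,\{B_p\})$ with $|B_t\cap B_p|\le2$ for all $t\in V(T)$, $p\in V(P)$.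

So $f(2)$ would have to exceed every integer, and likewise $f(k)$ for every $k\ge2$. Moreover, we can say exactly which rooted trees are responsible.

**Theorem 2.** Let $\mathcal T$ be a class of rooted trees and $k\ge2$. Let $\mathcal G_k(\mathcal T)$ be the class of graphs having a spaghetti tree-decomposition over a rooted tree $T\in\mathcal T$ and a path-decomposition with $|B_t\cap B_p|\le k$ for all $t,p$. Then $\chi$ is bounded on $\mathcal G_k(\mathcal T)$ if and only if $\{\mathrm{rk}(T):T\in\mathcal T\}$ is bounded. Quantitatively, $\chi(G)\le\mathrm{rk}(T)\cdot f_{AG}(k)$ for every $G$ with such decompositions over $T$.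

**Proposition 3.** If an $n$-vertex graph $G$ ($n\ge1$) has a tree-decomposition and a path-decomposition whose bags pairwise meet in at most $k$ vertices, then $\chi(G)\le k(1+\lfloor\log_2 n\rfloor)$.

From $n=2^{2^m-1}-1$ one gets $m=\log_2(1+\log_2(n+1))$. So for $k=2$ Theorem 1 gives a lower bound of order $\log_2\log_2 n$, against the logarithmic upper bound of Proposition 3. No claim is made that either is the exact order.

## 3. The cases $k=1$, $C_4$ and $C_5$, and a translation into boxes

**The case $k=1$.** If $uv$ is an edge, then $u,v$ lie in a common $B_t$ and in a common $B_p$, so $|B_t\cap B_p|\ge2$. Hence $k=1$ forces $G$ to have no edges, and $\chi(G)\le1$. So $2$ is the first interesting value, and the $2$ in Theorem 1 is best possible.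

**The cycle $C_4$.** The two path-decompositions of Section 1 have bags $\{1,2,3\},\{1,3,4\}$ and $\{1,2,4\},\{2,3,4\}$. The four intersections are $\{1,2\},\{2,3\},\{1,4\},\{3,4\}$, all of size $2$.

**The cycle $C_5$.** For the cycle $1,2,3,4,5$ take the two path-decompositions
$$\{1,2,3\},\{1,3,4\},\{1,4,5\}\qquad\text{and}\qquad \{2,3,4\},\{2,4,5\},\{1,2,5\}.$$
The bag $\{1,2,3\}$ meets the bags of the second in $\{2,3\},\{2\},\{1,2\}$; the bag $\{1,3,4\}$ in $\{3,4\},\{4\},\{1\}$; the bag $\{1,4,5\}$ in $\{4\},\{4,5\},\{1,5\}$. So $k=2$ allows $\chi=3$, even with $T$ a path.

**Cliques are harmless.** By Fact 3 a clique lies in one bag of each decomposition, so $\omega(G)\le k$. Large $\chi$ can therefore only come from graphs whose chromatic number far exceeds their clique number.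

**Boxes.** Attach to each vertex $v$ the box $T_v\times P_v$, where $T_v\subseteq T$ and $P_v\subseteq P$ are the parts occupied by $v$. Adjacent vertices have intersecting boxes, and $B_t\cap B_p$ is the set of vertices whose box contains the point $(t,p)$. Now reverse this: choose the boxes first and let $G$ be their full intersection graph. Then all vertices in $B_t\cap B_p$ are pairwise adjacent. Hence, *if the intersection graph is triangle-free, then $|B_t\cap B_p|\le2$ automatically*. To prove Theorem 1 it suffices to find boxes "vertical path $\times$ interval" whose intersection graph is triangle-free and has large chromatic number.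

## 4. Slicing the tree by rank: the upper bound in Theorem 2

A natural way to attack the conjecture is to cut $T$ into vertical paths and apply Fact 4 on them. We carry this out, because it proves half of Theorem 2 and shows where it gets stuck. Let $G$ have a spaghetti decomposition over $T$ and a path-decomposition over $P$ with $|B_t\cap B_p|\le k$.

**Step 1. Cut $T$ into vertical paths.** By the two properties of rank, a node of rank $i$ has at most one child of rank $i$. So the nodes of rank $i$ induce a disjoint union of vertical paths. Let $Q_i$ be one path obtained by concatenating these in any order.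

**Step 2. Distribute the vertices.** The aim is to place each vertex at one rank so that the edges inside a rank are visible in $Q_i$. Let $V_i=\{v:\mathrm{rk}(\mathrm{top}(v))=i\}$. Let $v\in V_i$. Going down $T_v$ from its top, the rank starts at $i$ and does not increase, so the rank-$i$ nodes of $T_v$ form a nonempty initial subpath of $T_v$. Being connected, it is contained in one of the vertical paths that make up $Q_i$.

**Step 3. Check that the bags $B'_t=B_t\cap V_i$, $t\in V(Q_i)$, form a path-decomposition of $G[V_i]$.** By Step 2 each $v\in V_i$ occupies a nonempty subpath of $Q_i$. It remains to cover the edges. Let $uv$ be an edge with $u,v\in V_i$; then $T_u\cap T_v\ne\emptyset$. Name the ends so that $\mathrm{top}(u)$ is at least as deep as $\mathrm{top}(v)$. By Fact 1, $\mathrm{top}(u)\in T_v$. This node has rank $i$, so it is a node of $Q_i$, and $u,v\in B'_{\mathrm{top}(u)}$.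

**Step 4. Apply Fact 4 at each rank and add up.** The pair $(P,\{B_p\cap V_i\})$ is a second path-decomposition of $G[V_i]$ (empty bags do no harm), and $|B'_t\cap(B_p\cap V_i)|\le|B_t\cap B_p|\le k$. Hence $\chi(G[V_i])\le f_{AG}(k)$. Using disjoint sets of colors for $i=1,\dots,\mathrm{rk}(T)$ gives
$$\chi(G)\le \mathrm{rk}(T)\cdot f_{AG}(k).\tag{1}$$
This is the quantitative statement of Theorem 2, and it shows that bounded rank implies bounded $\chi$. $\square$

The argument stops at the last line. Different ranks need different colors, because edges between $V_i$ and $V_j$ do occur: in the branching example of Section 1, $\mathrm{top}(a)=s$ has rank $2$, $\mathrm{top}(c)=x$ has rank $1$, and $ac$ is an edge. Step 3 controls the edges inside each $V_i$ only, and on complete binary trees the number of ranks is unbounded. We shall see that this loss is real.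

## 5. Why the colors must be found on an independent set

By Section 3 we want triangle-free box graphs with $\chi\to\infty$. The natural inductive idea is this. Suppose that in a box graph $G$ we have a family of independent sets such that every proper coloring puts at least $m$ colors on one of them. Add, for each set $S$ of the family, a new vertex adjacent exactly to $S$. The graph stays triangle-free, and every proper coloring now uses at least $m+1$ colors.

This works once, but the induction does not continue. The $m+1$ colors appear on $S\cup\{D\}$, where $D$ is the new vertex, and $D$ is adjacent to all of $S$. If $S\neq\emptyset$ this set is not independent, and a later vertex adjacent to all of it would create triangles. We need $m+1$ colors on an *independent* set again.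

What helps is a second set with $m$ colors that $D$ does not touch. Use two disjoint, mutually non-adjacent copies of the construction. In the first, some independent set $S$ carries at least $m$ colors; in the second, some independent set $S'$ does. Let $D$ be adjacent exactly to $S'$. Either $S\cup S'$ carries at least $m+1$ colors, and it is independent. Or $S$ and $S'$ carry the *same* $m$ colors; then the color of $D$ avoids them, and $S\cup\{D\}$ carries $m+1$ colors and is independent. In both cases we win.

We do not know in advance which sets $S,S'$ a coloring will select, so every choice of $S$ needs its own second copy, with its own vertices $D$. The task is to realize this with boxes. The tree direction makes it possible: the second copy goes *below* the place from which $S$ is seen, so that one path from the root can see both $S$ and $S'$, or both $S$ and $D$, while $D$ itself starts too low to touch $S$. The resulting construction is of Burling type.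

## 6. Systems of boxes and probes

**Definition 4 (system).** A *system* $\mathcal S$ consists of

* a rooted tree $T$ with root $r$;
* a finite set $V$, where each $v\in V$ has a nonempty vertical path $T_v\subseteq T$ and a closed interval $I_v\subseteq[0,1]$; its *box* is $T_v\times I_v$;
* a finite nonempty set $\mathcal P$ of *probes*. A probe is a pair $\pi=(b_\pi,W_\pi)$ with $b_\pi\in V(T)$ and $W_\pi\subseteq[0,1]$ a closed interval of positive length, its *window*.

Let $R_\pi$ be the path of $T$ from $r$ to $b_\pi$. The graph $G(\mathcal S)$ has vertex set $V$, and $uv$ is an edge iff $u\ne v$, $T_u\cap T_v\ne\emptyset$ and $I_u\cap I_v\neq\emptyset$. The set *seen* by $\pi$ is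
$$S(\pi)=\{v\in V:\ T_v\cap R_\pi\neq\emptyset,\ I_v\cap W_\pi\neq\emptyset\}.$$

*Example.* Let $\mathcal S_1$ have the tree $r,a,r'$, a vertical path with root $r$; one vertex $u$ with $T_u=\{a,r'\}$ and $I_u=[0,\tfrac13]$; and two probes, which we denote $+=(r',[\tfrac23,1])$ and $-=(a,[0,\tfrac13])$. Then $S(+)=\emptyset$, because $[0,\frac13]$ misses $[\frac23,1]$, and $S(-)=\{u\}$.

**Lemma 4.** For every $m\ge0$ there is a system $\mathcal S_m$, with tree $T$, vertex set $V$, probe set $\mathcal P$ and graph $G_m=G(\mathcal S_m)$, such that

1. $G_m$ is triangle-free;
2. windows of distinct probes are disjoint;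
3. for every probe $\pi$, $W_\pi\subseteq I_v$ for all $v\in S(\pi)$, and $S(\pi)$ is an independent set of $G_m$;
4. for every proper coloring of $G_m$ there is a probe $\pi$ such that at least $m$ colors appear on $S(\pi)$;
5. $\chi(G_m)\le m$, $|\mathcal P|=2^{2^m-1}$ and $|V|=2^{2^m-1}-1$.

Before the proof, here is how property 3 will be used. It says that a box seen by a probe spans the whole window. So a window may be shrunk without changing what is seen: for every nonempty closed interval $W\subseteq W_\pi$,
$$\{v\in V:\ T_v\cap R_\pi\ne\emptyset,\ I_v\cap W\neq\emptyset\}=S(\pi),\quad\text{and } W\subseteq I_v \text{ for all } v\in S(\pi).\tag{2}$$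
Indeed, if $I_v$ meets $W$ it meets $W_\pi$, which gives "$\subseteq$"; and if $v\in S(\pi)$, then $I_v\supseteq W_\pi\supseteq W$, which gives the rest.

*Proof of Lemma 4.* The proof is by induction on $m$.

**Step 1. The base $m=0$.** Let $T$ be the single node $r$, $V=\emptyset$, and let $(r,[0,1])$ be the only probe. Properties 1–3 hold trivially; property 4 asks for at least $0$ colors; and $|\mathcal P|=1=2^{2^0-1}$, $|V|=0$.

**Step 2. The construction of $\mathcal S_{m+1}$.** This step arranges the two copies and the vertices $D$ of Section 5. Let $\mathcal S=\mathcal S_m$ be as in the lemma, with data $T,r,V,\mathcal P$.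

* Keep the tree and boxes of $\mathcal S$ as the *base copy*. The root of the new tree is $r$.
* For each $\pi\in\mathcal P$ add a new node $a^\pi$ as a child of $b_\pi$, and a fresh copy $\mathcal S^\pi$ of $\mathcal S$ with tree $T^\pi$, whose root $r^\pi$ is made a child of $a^\pi$. All intervals and windows of $\mathcal S^\pi$ are mapped into $W_\pi$ by the increasing affine bijection $[0,1]\to W_\pi$. (It exists since $W_\pi$ has positive length, and it preserves containment, intersection and disjointness of intervals. So properties 1–5 hold for $\mathcal S^\pi$ as well, and so does (2).) For $\rho\in\mathcal P$, the corresponding probe of $\mathcal S^\pi$ is denoted $(b^\pi_\rho,W_{\pi,\rho})$, so $W_{\pi,\rho}\subseteq W_\pi$. Let $R^\pi_\rho$ be the path of $T^\pi$ from $r^\pi$ to $b^\pi_\rho$, and let $S^\pi(\rho)$ be the copy of $S(\rho)$ in $\mathcal S^\pi$: the set of boxes of $\mathcal S^\pi$ whose path meets $R^\pi_\rho$ and whose interval meets $W_{\pi,\rho}$.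
* Let $W^-_{\pi,\rho}$ and $W^+_{\pi,\rho}$ be the closed left and right thirds of $W_{\pi,\rho}$. They are disjoint and have positive length.
* For each $(\pi,\rho)\in\mathcal P^2$ add a new vertex $D_{\pi,\rho}$ whose tree path is $\{a^\pi\}\cup R^\pi_\rho$, the vertical path from $a^\pi$ to $b^\pi_\rho$, and whose interval is $W^-_{\pi,\rho}$.
* The probes of $\mathcal S_{m+1}$ are, for all $(\pi,\rho)\in\mathcal P^2$,
$$\sigma^+_{\pi,\rho}=(b^\pi_\rho,\ W^+_{\pi,\rho}),\qquad \sigma^-_{\pi,\rho}=(a^\pi,\ W^-_{\pi,\rho}).$$

The probe $\sigma^+_{\pi,\rho}$ goes deep but looks to the right of $D_{\pi,\rho}$. The probe $\sigma^-_{\pi,\rho}$ looks at $D_{\pi,\rho}$ but stops at $a^\pi$, just before the copy $\mathcal S^\pi$ begins.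

The old probes are discarded. All tree paths of vertices are vertical, so this is a system.

**Step 3. Property 2.** The windows $W_\pi$ are pairwise disjoint, and for fixed $\pi$ the windows $W_{\pi,\rho}\subseteq W_\pi$ are pairwise disjoint, both by property 2 for $\mathcal S$. So all $W_{\pi,\rho}$ are pairwise disjoint. Since $W^-_{\pi,\rho}$ and $W^+_{\pi,\rho}$ are disjoint subsets of $W_{\pi,\rho}$, property 2 holds for $\mathcal S_{m+1}$.

**Step 4. The edges of $G_{m+1}$.** We show that $D_{\pi,\rho}$ is adjacent exactly to $S^\pi(\rho)$. Boxes of the base copy use only nodes of $T$; boxes of $\mathcal S^\pi$ use only nodes of $T^\pi$; the vertices $D_{\pi,\rho}$ use only nodes of $\{a^\pi\}\cup T^\pi$. The sets $V(T)$ and $\{a^\pi\}\cup V(T^\pi)$, $\pi\in\mathcal P$, are pairwise disjoint. Hence there are no edges between the base copy and anything else, and none between objects belonging to different $\pi$. For $\rho\ne\rho'$, the vertices $D_{\pi,\rho}$ and $D_{\pi,\rho'}$ have disjoint intervals and are not adjacent. So the set of all vertices $D_{\pi,\rho}$ is independent. Finally, a box $v$ of $\mathcal S^\pi$ is adjacent to $D_{\pi,\rho}$ iff $T_v$ meets $R^\pi_\rho$ and $I_v$ meets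 $W^-_{\pi,\rho}$. By (2), applied in $\mathcal S^\pi$ to the probe $\rho$ and the interval $W^-_{\pi,\rho}\subseteq W_{\pi,\rho}$, this holds iff $v\in S^\pi(\rho)$. Therefore
$$N(D_{\pi,\rho})=S^\pi(\rho).\tag{3}$$

**Step 5. Property 1.** The base copy and the copies $\mathcal S^\pi$ are triangle-free and mutually non-adjacent, so a triangle would contain some $D_{\pi,\rho}$. By (3) its other two vertices would be adjacent members of $S^\pi(\rho)$, which is independent by property 3 for $\mathcal S^\pi$. So $G_{m+1}$ is triangle-free.

**Step 6. What the new probes see.** We compute
$$S(\sigma^+_{\pi,\rho})=S(\pi)\cup S^\pi(\rho),\qquad S(\sigma^-_{\pi,\rho})=S(\pi)\cup\{D_{\pi,\rho}\},\tag{4}$$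
where $S(\pi)$ is the set seen by $\pi$ in the base copy.

The path of $\sigma^+_{\pi,\rho}$ from the root is $R_\pi\cup\{a^\pi\}\cup R^\pi_\rho$, and its window is $W^+_{\pi,\rho}\subseteq W_{\pi,\rho}\subseteq W_\pi$.

* A base box is seen iff its path meets $R_\pi$ and its interval meets $W^+_{\pi,\rho}$. By (2) in $\mathcal S$ with $W=W^+_{\pi,\rho}\subseteq W_\pi$, this holds iff it lies in $S(\pi)$.
* A box of $\mathcal S^\pi$ is seen iff its path meets $R^\pi_\rho$ and its interval meets $W^+_{\pi,\rho}$. By (2) in $\mathcal S^\pi$, this holds iff it lies in $S^\pi(\rho)$.
* No $D_{\pi,\rho'}$ is seen, since $W^-_{\pi,\rho'}\cap W^+_{\pi,\rho}=\emptyset$ for every $\rho'$, including $\rho'=\rho$.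
* Objects belonging to $\pi'\ne\pi$ are not seen, since their tree nodes avoid the path.

The path of $\sigma^-_{\pi,\rho}$ is $R_\pi\cup\{a^\pi\}$, and its window is $W^-_{\pi,\rho}\subseteq W_\pi$.

* The base boxes seen are exactly $S(\pi)$, by (2) in $\mathcal S$ with $W=W^-_{\pi,\rho}$.
* Boxes of the copies avoid the path.
* The vertices $D_{\pi,\rho'}$ all contain $a^\pi$ in their path, and $W^-_{\pi,\rho'}$ meets $W^-_{\pi,\rho}$ only for $\rho'=\rho$. So exactly $D_{\pi,\rho}$ is seen among them. Those belonging to $\pi'\neq\pi$ avoid the path.

This proves (4).

**Step 7. Property 3.** The sets $S(\pi)$ and $S^\pi(\rho)$ are independent by induction, and base boxes are adjacent only to base boxes by Step 4. So both sets in (4) are independent. The interval of each member contains the window of the probe: for base boxes and boxes of $\mathcal S^\pi$ this is the second half of (2), and the interval of $D_{\pi,\rho}$ equals $W^-_{\pi,\rho}$, the window of $\sigma^-_{\pi,\rho}$.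

**Step 8. Property 4.** This is the color count of Section 5. Let $G_{m+1}$ be properly colored. By property 4 for the base copy there is $\pi\in\mathcal P$ such that at least $m$ colors appear on $S(\pi)$. For this $\pi$, by property 4 for $\mathcal S^\pi$, there is $\rho$ such that at least $m$ colors appear on $S^\pi(\rho)$. If at least $m+1$ colors appear on $S(\pi)\cup S^\pi(\rho)$, then $\sigma^+_{\pi,\rho}$ is as required, by (4). Otherwise $S(\pi)$ and $S^\pi(\rho)$ carry the same set of exactly $m$ colors. By (3), the color of $D_{\pi,\rho}$ is not in this set. So $m+1$ colors appear on $S(\pi)\cup\{D_{\pi,\rho}\}=S(\sigma^-_{\pi,\rho})$, and $\sigma^-_{\pi,\rho}$ is as required.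

**Step 9. Property 5.** Color the base copy and all copies $\mathcal S^\pi$ with one common set of $m$ colors, which is possible since they are mutually non-adjacent, and give the independent set of all $D$'s one new color. So $\chi(G_{m+1})\le m+1$. Let $p_m=|\mathcal P|$ and $n_m=|V|$ for $\mathcal S_m$. The construction gives
$$p_{m+1}=2p_m^2,\qquad n_{m+1}=n_m+p_mn_m+p_m^2.$$
If $p_m=2^{2^m-1}$, then $p_{m+1}=2\cdot2^{2^{m+1}-2}=2^{2^{m+1}-1}$. If $n_m=p_m-1$, then $n_{m+1}=(p_m-1)(p_m+1)+p_m^2=2p_m^2-1=p_{m+1}-1$. $\square$

**The first steps by hand.** Starting from $\mathcal S_0$ with its one probe, the construction adds $a$ below $r$, a one-node copy $r'$ below $a$, one vertex with path $\{a,r'\}$ and interval $[0,\frac13]$, and two probes. This is the example $\mathcal S_1$ above. In $\mathcal S_2$ there are $7$ vertices: the base vertex $u$, its copies $u^+,u^-$, and $D_{++},D_{+-},D_{-+},D_{--}$. Since $S(+)=\emptyset$ and $S(-)=\{u\}$, equation (3) gives exactly two edges, $D_{+-}u^+$ and $D_{--}u^-$. By (4), $S(\sigma^+_{--})=\{u,u^-\}$ and $S(\sigma^-_{--})=\{u,D_{--}\}$. As $u^-$ and $D_{--}$ have different colors, one of these two sets carries two colors, as property 4 promises. In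 $\mathcal S_3$, take any one of the eight copies of $\mathcal S_2$. It has a new vertex $X$ with neighborhood the copies of $u,u^-$ and a new vertex $Y$ with neighborhood the copies of $u,D_{--}$. Writing copies with the same names, $u,X,u^-,D_{--},Y$ is a $5$-cycle, which shows $\chi(G_3)\ge3$ directly.

**Why $D$ starts strictly below $b_\pi$.** Suppose that in passing from $\mathcal S_1$ to $\mathcal S_2$ we let $D_{-,-}$ start at $b_-=a$ instead of at the new node $a^-$. The base vertex $u$ has $a\in T_u$, and its interval contains $W_-\supseteq W^-_{-,-}$, so $D_{-,-}$ would become adjacent to $u$. Then $\{u,D_{-,-}\}$ would not be independent, and Step 7 would fail.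

## 7. From boxes back to decompositions: proof of Theorem 1

By properties 4 and 5 of Lemma 4, $\chi(G_m)=m$; by properties 1 and 5, $G_m$ is triangle-free with $2^{2^m-1}-1$ vertices. For $m=0$ the graph has no vertices and the statement is trivial. Let $m\ge1$.

**Step 1. The spaghetti decomposition.** For $t\in V(T)$ put $B_t=\{v:t\in T_v\}$. Each $T_v$ is a nonempty vertical path, and the ends of each edge share a node of $T$, by the definition of adjacency. So $(T,\{B_t\})$ is a spaghetti tree-decomposition of $G_m$.

**Step 2. The path-decomposition.** The aim is to replace $[0,1]$ by a finite path. Let $X$ be the finite set of all endpoints of the intervals $I_v$; it is nonempty since $m\ge 1$. Let $P$ be the path on vertex set $X$ in increasing order, and $B_p=\{v:p\in I_v\}$ for $p\in X$. Each $v$ occupies $I_v\cap X$, which is a nonempty set of consecutive elements of $X$, so a nonempty subpath. If $uv$ is an edge, then $I_u\cap I_v\ne\emptyset$, and the larger of the two left endpoints lies in $I_u\cap I_v\cap X$. So $(P,\{B_p\})$ is a path-decomposition of $G_m$.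

**Step 3. The bag intersections.** If $u\ne v$ both lie in $B_t\cap B_p$, then $(t,p)$ lies in both boxes, so $uv$ is an edge. Hence $B_t\cap B_p$ is a clique of the triangle-free graph $G_m$, and $|B_t\cap B_p|\le2$. This proves Theorem 1, and the Conjecture is false. $\blacksquare$

By (1) with $k=2$, the tree $T$ of $\mathcal S_m$ satisfies $m\le\mathrm{rk}(T)f_{AG}(2)$, so the ranks of these trees are unbounded. The next section shows that any trees of unbounded rank would do.

## 8. Every tree of large rank carries $G_m$: the lower bound in Theorem 2

Fix $m\ge1$, let $T_0$ be the tree of $\mathcal S_m$, and let $(T_0,\{B_t\})$, $(P,\{B_p\})$ be the decompositions of $G_m$ from Section 7. We shall find $h$, depending only on $m$, such that for every rooted tree $T$ with $\mathrm{rk}(T)\ge h+1$ the following holds: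

$$\text{$G_m$ has a spaghetti decomposition over $T$ in which every bag is contained in some $B_t$, $t\in V(T_0)$.}\tag{5}$$

This suffices. Given (5), the bags over $T$ meet each $B_p$ in at most $2\le k$ vertices. If the ranks in $\mathcal T$ are unbounded, then for every $m$ some $T\in\mathcal T$ has $\mathrm{rk}(T)\ge h+1$, so $G_m\in\mathcal G_k(\mathcal T)$. As $\chi(G_m)=m$, $\chi$ is unbounded on $\mathcal G_k(\mathcal T)$.

**Step 1. Make the tree binary.** The tree $T_0$ may have nodes with many children; we spread them along vertical paths. Replace each node $t$ of $T_0$ with children $c_1,\dots,c_q$ ($q\ge1$) by a vertical path $t_1,\dots,t_q$, and make $t_i$ the parent of $(c_i)_1$, the top node of the replacement of $c_i$. A leaf $t$ becomes the single node $t_1$. For $i<q$ the node $t_i$ has the two children $t_{i+1}$ and $(c_i)_1$; the node $t_q$ has the one child $(c_q)_1$. Call the resulting rooted tree $T_1$. Every node of $T_1$ has at most two children.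

Suppose $v$ occupies $x_1x_2\dots x_s$ in $T_0$, from top to bottom, where $x_{i+1}$ is the $j_i$-th child of $x_i$. Let $v$ occupy in $T_1$ the nodes $(x_i)_1,\dots,(x_i)_{j_i}$ for $i=1,\dots,s-1$, followed by $(x_s)_1$. Since $(x_i)_{j_i}$ is the parent of $(x_{i+1})_1$, this is a vertical path. If $u$ and $v$ shared $x$ in $T_0$, both now occupy $x_1$, so all edges are covered. The new bag at $t_i$ is contained in the old bag $B_t$. So we have a spaghetti decomposition of $G_m$ over $T_1$ whose bags are contained in bags over $T_0$.

Let $h$ be the height of $T_1$ in edges. Then $T_1$ is a subtree, with the same root, of the complete binary tree $\mathcal B_h$ of height $h$.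

**Step 2. Find $\mathcal B_h$ in every tree of rank at least $h+1$.**

**Lemma 5.** If $t$ is a node of a rooted tree with $\mathrm{rk}(t)\ge h+1$, then there is an injection $\varphi$ from $V(\mathcal B_h)$ to the descendants of $t$ (including $t$) such that, for each node $x$ of $\mathcal B_h$ with children $y,z$, the nodes $\varphi(y),\varphi(z)$ lie in subtrees rooted at two distinct children of $\varphi(x)$.

*Proof.* Induction on $h$. For $h=0$ map the single node to $t$. Let $h\ge1$, and let $t'$ be a deepest descendant of $t$ with $\mathrm{rk}(t')\ge h+1$. As $h+1\ge2$, $t'$ is not a leaf, and by its choice all its children have rank at most $h$. Let $q\le h$ be the maximum rank of a child. If exactly one child had rank $q$, then $\mathrm{rk}(t')=q\le h$, a contradiction. So at least two children have rank $q$, and $\mathrm{rk}(t')=q+1\ge h+1$ gives $q=h$. Map the root of $\mathcal B_h$ to $t'$, and apply the induction hypothesis for $h-1$ at two children of $t'$ of rank $h$ to map the two copies of $\mathcal B_{h-1}$ below the root. The two images lie in disjoint subtrees that do not contain $t'$, so $\varphi$ is injective, and the condition holds at the root and, by induction, below it.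 $\square$

**Step 3. Order properties of $\varphi$.** We need that $\varphi$ neither creates nor destroys ancestor relations. If $y$ is a child of $x$, then $\varphi(y)$ lies strictly below $\varphi(x)$; hence $\varphi$ preserves the proper ancestor relation. If $x,y$ are incomparable, let $z$ be their lowest common ancestor. Then $x$ and $y$ are descendants of two different children of $z$, so $\varphi(x)$ and $\varphi(y)$ lie in subtrees rooted at two distinct children of $\varphi(z)$ and are incomparable. Consequently $x$ is a proper ancestor of $y$ if and only if $\varphi(x)$ is a proper ancestor of $\varphi(y)$.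

For an edge $xy$ of $\mathcal B_h$ with $x$ the parent, let $\Pi_{xy}$ be the set of interior nodes of the vertical path of $T$ from $\varphi(x)$ to $\varphi(y)$.

* *No $\varphi(z)$ lies in $\Pi_{xy}$.* Otherwise $z$ would be strictly between $x$ and its child $y$, which is impossible.
* *$\Pi_{xy}\cap\Pi_{x'y'}=\emptyset$ for distinct edges $xy$, $x'y'$.* Suppose $w$ is a common node. Then $\varphi(x)$ and $\varphi(x')$ are both ancestors of $w$, hence comparable, so $x,x'$ are comparable. If $x=x'$, then $y\ne y'$; since $w$ lies strictly below $\varphi(x)$ and above both $\varphi(y)$ and $\varphi(y')$, it would lie in the subtrees of two distinct children of $\varphi(x)$, which is impossible. If, say, $x$ is a proper ancestor of $x'$, then $\varphi(x')$ is strictly below $\varphi(x)$ and strictly above $w$, and $w$ is strictly above $\varphi(y)$. So $\varphi(x')\in\Pi_{xy}$, which the first item excludes. The case that $x'$ is a proper ancestor of $x$ is symmetric.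

**Step 4. Transfer the decomposition to $T$.** Let $\mathrm{rk}(T)\ge h+1$ and take $\varphi$ from Lemma 5, applied at the root of $T$. If $v$ occupies the vertical path $y_1\dots y_s$ in $T_1\subseteq\mathcal B_h$, let it occupy in $T$ the vertical path from $\varphi(y_1)$ to $\varphi(y_s)$. By Step 3 this path passes through all $\varphi(y_i)$, and its nodes are the $\varphi(y_i)$ together with the sets $\Pi_{y_iy_{i+1}}$, $1\le i<s$. Vertices sharing $y$ in $T_1$ share $\varphi(y)$ in $T$, so all edges of $G_m$ are covered, and we have a spaghetti tree-decomposition over $T$. Its bags are as follows.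

* *At $\varphi(y)$ with $y\in V(T_1)$.* If $v$ occupies $\varphi(y)$, then, since $\varphi(y)$ lies in no $\Pi$-set, $\varphi(y)=\varphi(y_i)$ for some node $y_i$ of the path of $v$, and $y=y_i$ by injectivity. So the bag at $\varphi(y)$ equals the bag of $T_1$ at $y$.
* *At a node of $\Pi_{xy}$ with $xy\in E(T_1)$.* By the first item of Step 3 this node is no $\varphi(y_i)$, and by the second it lies in $\Pi_{y_iy_{i+1}}$ only if $y_iy_{i+1}=xy$. So the bag consists of the vertices $v$ occupying both $x$ and $y$ in $T_1$, and is contained in the bag of $T_1$ at $x$.
* *At every other node* the bag is empty.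

Every bag is therefore contained in a bag over $T_1$, hence in a bag over $T_0$ by Step 1 (an empty bag is contained in any bag). This proves (5). Together with (1) it proves Theorem 2. $\blacksquare$

## 9. A logarithmic upper bound for all tree-decompositions: proof of Proposition 3

Here the tree-decomposition need not be spaghetti. Let $I_v$ be the subpath of $P$ occupied by $v$, and number the nodes of $P$ in order. We use induction on $n$. For $n=1$ the one vertex lies in some $B_t\cap B_p$, so $k\ge1$ and $\chi(G)=1\le k$. Let $n\ge2$.

**Step 1. Find a balanced cut.** Let $p$ be the first node of $P$ such that at most $n/2$ vertices $v$ have $I_v$ entirely after $p$; it exists, since no $I_v$ is entirely after the last node. We claim that also at most $n/2$ vertices have $I_v$ entirely before $p$. If $p$ is the first node, there are none. Otherwise let $p^-$ be the predecessor of $p$. By the choice of $p$, more than $n/2$ vertices have $I_v$ entirely after $p^-$, and none of these is entirely before $p$. So fewer than $n/2$ vertices are entirely before $p$.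

**Step 2. Color the middle.** The remaining vertices are those of $B_p$. The sets $B_t\cap B_p$, $t\in V(T)$, are the bags of a tree-decomposition of $G[B_p]$, and each has size at most $k$. By Fact 2, $G[B_p]$ can be colored with $k$ colors.

**Step 3. Color the two sides with common colors.** There are no edges between the part before $p$ and the part after $p$, since vertices of the two parts share no bag of $P$. Each part has at most $n/2$ vertices and inherits both decompositions by restricting the bags. By induction each nonempty part can be colored with at most $k(1+\lfloor\log_2(n/2)\rfloor)=k\lfloor\log_2n\rfloor$ colors, and the same colors may be used on both. Adding the $k$ colors of Step 2,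
$$\chi(G)\le k+k\lfloor\log_2 n\rfloor=k(1+\lfloor\log_2n\rfloor).\qquad\blacksquare$$
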